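# Three connected graphs whose tropicalized profile is not polyhedral

All graphs are finite and simple. Logarithms are natural. Write $\hom(F,G)$ for the number of homomorphisms $F\to G$ (maps $V(F)\to V(G)$ sending edges to edges).

## 1. At most two graphs: the cone is always polyhedral

**Definition (density, profile).** The homomorphism density is $t(F;G)=\hom(F,G)/|V(G)|^{|V(F)|}$, the probability that a uniformly random map $V(F)\to V(G)$ is a homomorphism. For a finite collection $\mathcal U=\{C_1,\dots,C_s\}$ of connected graphs, the graph profile $\mathcal G_{\mathcal U}\subseteq[0,1]^s$ is the closure of the set of all vectors $(t(C_1;G),\dots,t(C_s;G))$, where $G$ ranges over all graphs.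

For instance $t(K_2;G)=2|E(G)|/|V(G)|^2$, and the profile of $\{K_2\}$ is $[0,1]$.

**Definition (tropicalization).** For $\mathcal S\subseteq\mathbb R^s_{\ge0}$ one sets $\mathrm{trop}(\mathcal S)=\lim_{t\to0^+}\log_{1/t}(\mathcal S\cap\mathbb R^s_{>0})$, with the logarithm taken coordinatewise. It is known that a graph profile is closed under coordinatewise multiplication, and that for such sets $\mathrm{trop}(\mathcal S)$ is a closed convex cone, equal to the closure of the conical hull of $\log(\mathcal S\cap\mathbb R^s_{>0})$. We take this last description as the definition of $\mathrm{trop}(\mathcal G_{\mathcal U})$.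

The cone records which inequalities $\prod_i t(C_i;G)^{\alpha_i}\le 1$ between monomials in densities hold for all graphs $G$ in which all the densities $t(C_i;G)$ are positive: such an inequality says that $\sum_i\alpha_iy_i\le0$ on the cone.

**Definition (polyhedral).** A cone is polyhedral if it has the form $\{x\in\mathbb R^s:Ax\le0\}$ for a real matrix $A$ with finitely many rows, and rational polyhedral if $A$ can be chosen with rational entries. We recall the Minkowski–Weyl theorem: a cone is polyhedral if and only if it is generated by finitely many vectors.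

The problem, from Grigoriy Blekherman, Annie Raymond, Mohit Singh, Rekha R. Thomas, "Tropicalization of Graph Profiles", arXiv:2004.05207 (2020), is this: is $\mathrm{trop}(\mathcal G_{\mathcal U})$ polyhedral for every finite collection $\mathcal U$ of connected graphs, and if yes, is it necessarily rational polyhedral for every such $\mathcal U$? In other words, do finitely many inequalities between monomials always imply all the others?

**Proposition 1.** If $|\mathcal U|\le2$, then $\mathrm{trop}(\mathcal G_{\mathcal U})$ is polyhedral.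

*Proof.* Let $T=\mathrm{trop}(\mathcal G_{\mathcal U})$. Densities are at most $1$, so their logarithms are at most $0$, and $T\subseteq\{y\le0\}$. It is non-empty, since a large complete graph has positive densities. If $|\mathcal U|=1$, then $T$ is $\{0\}$ or $(-\infty,0]$, and both are polyhedral. If $|\mathcal U|=2$, consider the base $\{y\in T:y_1+y_2=-1\}$. It is a closed convex subset of a segment, so it is empty, a point, or a closed segment. Every nonzero $y\in T$ has $y_1+y_2<0$, so a positive multiple of it lies in the base. Hence $T$ is $\{0\}$ or is generated by the at most two endpoints of the base, and it is polyhedral by Minkowski–Weyl. $\square$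

**Example: edge and triangle.** Let $\mathcal U=\{K_2,K_3\}$ with coordinates $(y_1,y_2)$. If $\lambda_i$ are the adjacency eigenvalues of $G$, then $\hom(K_3,G)=\sum\lambda_i^3\le(\sum\lambda_i^2)^{3/2}=\hom(K_2,G)^{3/2}$, so $t(K_3;G)\le t(K_2;G)^{3/2}$ and $2y_2\le3y_1$ on the cone. The ray of $(-2,-3)$ is attained: $K_q$ plus $q$ isolated vertices has densities tending to $(\frac14,\frac18)$. The ray of $(0,-1)$ is attained too. Take the disjoint union of $K_{n,n}$ and a $K_q$ occupying a fraction $\beta$ of the vertices. The triangle density is $\beta^3t(K_3;K_q)$, while the edge density tends to $\frac12$ as $\beta\to0$, $q\to\infty$. Dividing the vector of logarithms by $|\log t(K_3)|$ and letting $\beta\to0$ gives $(0,-1)$. These two rays generate $\{y_1\le0,\ 2y_2\le3y_1\}$, so this is the whole cone. The trick of adding a small clique returns in Section 10.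

**What changes with three graphs.** The base $\{y\in T:\sum y_i=-1\}$ is now a compact convex subset of a triangle. Nothing in the argument above makes it a polygon, because a plane convex set can have infinitely many extreme points. So we must ask whether graph densities can produce such a set. They can.

**Theorem 2.** There is an explicit set $\mathcal U^*=\{Q,\hat F_1,\hat F_2\}$ of three connected graphs such that $\mathrm{trop}(\mathcal G_{\mathcal U^*})\subset\mathbb R^3$ is not polyhedral.

The graphs are defined in Sections 5 and 7.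

**Theorem 3.**
(a) For every finite set $\mathcal U\supseteq\mathcal U^*$ of connected graphs, $\mathrm{trop}(\mathcal G_{\mathcal U})$ is not polyhedral.
(b) If $|\mathcal U|\le2$, then $\mathrm{trop}(\mathcal G_{\mathcal U})$ is polyhedral. So three graphs is the minimum possible.
(c) Write $y=(y_0,y_1,y_2)$ for the coordinates of $T=\mathrm{trop}(\mathcal G_{\mathcal U^*})$, and put $\ell_1=y_1-3y_0$, $\ell_2=y_2-3y_0$. Then $\ell_1\ge0$ on $T$. For
$$\beta(\delta)=\sup\{-\ell_2(y):y\in T,\ y_0=-1,\ \ell_1(y)\le\delta\}$$
there is $\delta_0>0$ with $\frac1{12}\,\delta\log\frac1\delta\le\beta(\delta)\le7\sqrt\delta$ for $0<\delta<\delta_0$. Moreover $T$ has infinitely many extreme rays.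

So the answer to the first question is no. The conditional second question then does not arise; in particular $\mathrm{trop}(\mathcal G_{\mathcal U})$ is not a rational polyhedral cone for every $\mathcal U$. These notes do not determine whether a cone $\mathrm{trop}(\mathcal G_{\mathcal U})$ that happens to be polyhedral must be rational. Part (b) follows from Proposition 1 and Theorem 2.

## 2. A slope test for non-polyhedrality

**Lemma 4.** Let $T$ be a polyhedral cone and $\ell_1,\ell_2$ linear functionals. Suppose that on $T$ we have $\ell_1\ge0$, and that $\ell_1(y)=0$ implies $\ell_2(y)\ge0$. Then there is $\Lambda\ge0$ with $\ell_2+\Lambda\ell_1\ge0$ on $T$.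

*Proof.* By Minkowski–Weyl, $T$ is generated by finitely many vectors $r_1,\dots,r_N$. Put $\Lambda=\max\bigl(0,\max_{\ell_1(r_i)>0}-\ell_2(r_i)/\ell_1(r_i)\bigr)$. If $\ell_1(r_i)>0$, then $\ell_2(r_i)+\Lambda\ell_1(r_i)\ge0$ by the choice of $\Lambda$. If $\ell_1(r_i)=0$, then $\ell_2(r_i)\ge0$ by hypothesis. So the inequality holds on all generators, hence on $T$. $\square$

**Example.** In coordinates $(x,a,b)$ let $T=\{x\ge0,\ a\ge0,\ b\ge-\sqrt{xa}\}$. It is a closed convex cone, because $\sqrt{xa}$ is concave and homogeneous of degree one. With $\ell_1=a$, $\ell_2=b$ the hypotheses on the functionals hold. The points $(1,a,-\sqrt a)$ satisfy $b+\Lambda a=-\sqrt a+\Lambda a<0$ for small $a>0$, whatever $\Lambda$ is. So $T$ is not polyhedral. It satisfies the family of inequalities $b+sa+\frac{x}{4s}\ge0$ for all $s>0$, since $sa+\frac x{4s}\ge\sqrt{xa}$.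

We look for this shape in graph profiles: a family of valid inequalities $\ell_2+(2s+2)\ell_1-\frac1sy_0\ge0$ for $s=1,2,3,\dots$, and points of the cone on which $-\ell_2/\ell_1$ is unbounded.

## 3. Entropy, and how it bounds homomorphism counts

For finite-valued random variables, $H$ denotes Shannon entropy and $I$ (conditional) mutual information; $XY$ denotes the pair. We use these textbook facts.

* $H(X)\le\log(\text{number of values of }X)$, with equality for the uniform law. $H(X|YZ)\le H(X|Y)$.
* $I(X;Y|Z)=H(XZ)+H(YZ)-H(Z)-H(XYZ)=H(X|Z)-H(X|YZ)\ge0$, with equality exactly when $X,Y$ are conditionally independent given $Z$.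
* Chain rule: $I(X;YZ|U)=I(X;Y|U)+I(X;Z|YU)$. In particular each term on the right is at most the left side.

**Example: the two-edge path.** Let $P$ be the path $x\,u\,x'$, let $G$ have an edge and let $L=\log|V(G)|$. Take a uniformly random homomorphism $(X,U)$ of $K_2$ to $G$, and draw $X'$ from the law of $X$ given $U$, conditionally independently of $X$. Then $(X,U,X')$ is a random homomorphism $P\to G$ with entropy $2H(XU)-H(U)\ge2\log\hom(K_2,G)-L$. An entropy is at most the log of the number of values, so $\log\hom(P,G)\ge2\log\hom(K_2,G)-L$, that is, $t(P;G)\ge t(K_2;G)^2$.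

Gluing random pieces thus gives a lower bound on a count by a linear combination of entropies. We therefore first find the phenomenon of Section 2 among entropies of four random variables $A,B,C,D$, and then transfer it to graphs. The two quantities are
$$v=I(A;B|C)+I(A;C|B),\qquad w=I(A;B|D)+I(C;D)-I(A;B).$$
Here $v\ge0$ always, and $w$ can be negative. Written out,
$$v=H(AC)+2H(BC)+H(AB)-H(C)-H(B)-2H(ABC),\tag{1}$$
$$w=H(AD)+H(BD)-H(ABD)+H(C)-H(CD)-H(A)-H(B)+H(AB).\tag{2}$$

**A first attempt to show that $v=0$ implies $w\ge0$.** Expanding $I(A;BD)$ in two ways gives $I(A;B)-I(A;B|D)=I(A;D)-I(A;D|B)$, so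
$$-w=I(A;D)-I(A;D|B)-I(C;D).\tag{3}$$
The natural move is to pass from $A$ to $B$ and from $B$ to $C$: we have $I(A;D)\le I(AB;D)=I(B;D)+I(A;D|B)$ and $I(B;D)\le I(BC;D)=I(C;D)+I(B;D|C)$. Together these give $-w\le I(B;D|C)$. Here the argument stops, because $I(B;D|C)$ need not be small when $v=0$. Take $A$ and $C$ constant and $B=D$ a fair coin. Then $v=0$ and $w=0$, but $I(B;D|C)=\log2$.

The remedy is to replace $B$ in the role of intermediary by another variable $W$. It should be correlated with $A$ exactly as $B$ is, and, given $C$, it should know little about $B$ and $D$. In the example an independent copy of $B$ works. In general we resample $C,B,C,B,\dots$ alternately for the fixed value of $A$.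

**Lemma 5.** For all finite-valued $A,B,C,D$ and every integer $s\ge1$,
$$w\ \ge\ -\tfrac1s\,I(B;C)-(2s+2)\,v.$$

*Proof.*

**Step 0: the resampled chain.** This step builds the candidates for $W$. Put $Z_{-1}=C$, $Z_0=B$. Generate $Z_1,\dots,Z_{2s+2}$ successively. Given everything generated so far, including $C$ and $D$, the variable $Z_{i+1}$ depends only on $(A,Z_i)$; it is drawn from $p_{C|AB}(\cdot|A,Z_i)$ if $i$ is even and from $p_{B|AC}(\cdot|A,Z_i)$ if $i$ is odd. By induction, $(A,Z_i,Z_{i+1})$ has the law of $(A,B,C)$ for even $i\ge0$ and of $(A,C,B)$ for odd $i\ge-1$. Indeed, for $i=-1$ this is the definition. If $i$ is even and $(A,Z_i)\sim(A,B)$, the draw gives $(A,Z_i,Z_{i+1})\sim(A,B,C)$, hence $(A,Z_{i+1})\sim(A,C)$; odd $i$ is the same with $B$ and $C$ exchanged.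

Given $A=a$, the sequence $Z_{-1},Z_0,Z_1,\dots$ is a Markov chain. The joint law of a segment of it is the product of the laws of consecutive pairs (each $p_{BC|a}$, with the two entries in the order prescribed by parity) divided by the product of the one-variable laws at interior positions. This expression does not change under reversal. For even $m\ge0$, both $(Z_m,Z_{m-1},\dots,Z_{-1})$ and $(Z_0,Z_1,\dots,Z_{m+1})$ have $m+2$ entries and start with a variable of type $B$, so they have the same law. With $J_i:=I(Z_0;Z_i)$, comparing the first and last entries gives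
$$I(Z_{-1};Z_m)=J_{m+1}\qquad(m\ge0\text{ even}).\tag{4}$$

**Step 1: $W$ learns little beyond $B$.** Let $m=2j$ with $1\le j\le s$ and $W=Z_m$. By the chain rule,
$$I(A;W|B)\le I(A;Z_1\cdots Z_m|Z_0)=\sum_{i=0}^{m-1}I(A;Z_{i+1}|Z_0\cdots Z_i)\le\sum_{i=0}^{m-1}I(A;Z_{i+1}|Z_i)=jv.$$
The second inequality holds because $H(Z_{i+1}|Z_0\cdots Z_i)\le H(Z_{i+1}|Z_i)$, while $H(Z_{i+1}|A,Z_0\cdots Z_i)=H(Z_{i+1}|A,Z_i)$ by construction. The last equality holds because the summand is $I(A;C|B)$ for even $i$ and $I(A;B|C)$ for odd $i$, and each occurs $j$ times. Given $(A,B)$, the variable $W$ is produced with fresh randomness, so it is independent of $(C,D)$. Hence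
$$I(ACD;W|B)=I(A;W|B)+I(CD;W|AB)=I(A;W|B)\le jv.\tag{5}$$

**Step 2: the first attempt, with $W$ in place of $B$.** We bound $I(A;D)\le I(AW;D)=I(W;D)+I(A;D|W)$, one term at a time. Since $m$ is even, $(A,W)\sim(A,B)$, so $I(A;W)=I(A;B)$ and
$$I(A;D|W)=I(A;DW)-I(A;B)\le I(A;BDW)-I(A;B)=I(A;D|B)+I(A;W|BD)\le I(A;D|B)+jv.$$
The last step uses $I(A;W|BD)\le I(AD;W|B)$ and (5). For the other term, $I(W;D)\le I(WC;D)=I(C;D)+I(W;D|C)$, and
$$I(W;D|C)\le I(W;BD|C)=I(W;BCD)-I(W;C)=I(W;B)+I(W;CD|B)-I(W;C)\le J_m-J_{m+1}+jv,$$
by (5), by $I(W;B)=J_m$, and by (4), which says $I(W;C)=I(Z_m;Z_{-1})=J_{m+1}$. Inserting both bounds into (3) gives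
$$-w\le J_{2j}-J_{2j+1}+2jv\qquad(1\le j\le s).\tag{6}$$

**Step 3: some difference $J_{2j}-J_{2j+1}$ is small.** The sequence $J_i$ is nonnegative and almost non-increasing. For $i\ge1$,
$$J_{i+1}\le J_i+I(Z_0;Z_{i+1}|Z_i)\le J_i+I(AZ_0;Z_{i+1}|Z_i)=J_i+I(A;Z_{i+1}|Z_i)\le J_i+v,$$
where the equality holds because $Z_{i+1}$ is independent of $Z_0$ given $(A,Z_i)$. So $-J_{2j+1}\le-J_{2j+2}+v$, and the sum telescopes:
$$\sum_{j=1}^s(J_{2j}-J_{2j+1})\le\sum_{j=1}^s(J_{2j}-J_{2j+2}+v)\le J_2+sv\le J_1+(s+1)v.$$
Since $J_1=I(B;C)$ and $\frac{s+1}s\le2$, some $j\le s$ has $J_{2j}-J_{2j+1}\le\frac1sI(B;C)+2v$. With this $j$, (6) gives $-w\le\frac1sI(B;C)+2v+2jv\le\frac1sI(B;C)+(2s+2)v$. $\square$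

**Conditional form.** Apply Lemma 5 to the conditional law given each value of a further random variable $\rho$ and average. The inequality therefore holds with every quantity conditioned on $\rho$.

## 4. Four atoms with $v$ of order $\varepsilon$ and $w$ of order $-\varepsilon\log\frac1\varepsilon$

Now we show that no inequality $w\ge-\Lambda v$ holds. Start from the uniform law of $(A,B,C,D)$ on $0000,0110,1111$. There $C=B$ and $D=A$, and $v=w=0$. We add a fourth atom. Let $0<\varepsilon\le\frac14$ be rational, $m=(1-\varepsilon)/3\ge\frac14$, and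
$$p(0000)=p(0110)=p(1111)=m,\qquad p(0101)=\varepsilon.$$

**Lemma 6.** For this law $v\le\varepsilon\log3$ and $w\le-\varepsilon\bigl(\log\frac1\varepsilon-3\bigr)$.

*Proof.* Given $C=0$ (atoms $0000,0101$) we have $A=0$; given $C=1$ (atoms $0110,1111$) we have $B=1$. So $I(A;B|C)=0$. Given $D=0$ (atoms $0000,0110$) we have $A=0$; given $D=1$ (atoms $1111,0101$) we have $B=1$. So $I(A;B|D)=0$. The atom masses of the marginals we need are:

* $A$ and $B$: $m,\ 2m+\varepsilon$;
* $C$ and $D$: $m+\varepsilon,\ 2m$;
* $AB$: $m,\ m+\varepsilon,\ m$;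
* $BC$: $m,\ 2m,\ \varepsilon$;
* $CD$ and $ABC$: $m,\ m,\ m,\ \varepsilon$.

Put $g(x)=x\log x$, $g(0)=0$, so an entropy is minus the sum of $g$ over the atom masses. Then
$$v=I(A;C|B)=H(AB)+H(BC)-H(B)-H(ABC)=[g(2m+\varepsilon)-g(2m)]-[g(m+\varepsilon)-g(m)],$$
where the terms $g(\varepsilon)$ from $BC$ and $ABC$ cancel. In $w=H(C)+H(D)-H(CD)-H(A)-H(B)+H(AB)$ the term $g(\varepsilon)$ from $CD$ survives:
$$w=2[g(2m+\varepsilon)-g(2m)]-3[g(m+\varepsilon)-g(m)]+g(\varepsilon)=2v+g(\varepsilon)-[g(m+\varepsilon)-g(m)].$$
The function $g$ is convex with $g'(x)=1+\log x$. So $g(2m+\varepsilon)-g(2m)\le\varepsilon(1+\log(2m+\varepsilon))$ and $g(m+\varepsilon)-g(m)\ge\varepsilon(1+\log m)$. As $\varepsilon\le\frac14\le m$,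
$$v\le\varepsilon\log\frac{2m+\varepsilon}m\le\varepsilon\log3,\tag{7}$$
$$w\le2\varepsilon\log3-\varepsilon\log\tfrac1\varepsilon+\varepsilon\bigl(\log\tfrac1m-1\bigr)\le-\varepsilon\bigl(\log\tfrac1\varepsilon-3\bigr),\tag{8}$$
the last step because $2\log3+\log4-1<3$. $\square$

Put $\theta=H(A)+H(B)+H(C)+H(D)-H(ABCD)\ge0$.

## 5. Coloured patterns and sequences of a given type

We now need graphs whose counts have exponents $v$ and $w$.

**Definition (coloured pattern).** A coloured pattern is a graph $F$ with a map $c:V(F)\to\{A,B,C,D\}$ such that adjacent vertices have different colours.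

We use three patterns; the letter of a vertex indicates its colour.

* $F_0=K_4$ on $A,B,C,D$.
* $F_1$: a triangle $abc$ and three vertices $d_1,d_2,d_3$, each adjacent to $a,b,c$; plus a disjoint path $a'c'b'$; plus a disjoint path $a''b''c''$.
* $F_2$: the union of the three cliques $\{a,b,c_1,d\}$, $\{a,b,c_2,d\}$, $\{a',b',c_2,d\}$; plus a disjoint path $d''a''b''d'''$; plus an isolated vertex $c'''$.

Both $F_1$ and $F_2$ have exactly three vertices of each colour, $12$ vertices in all. Gluing in the manner of Section 3, the entropy of $F_1$ is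
$$\bigl[3H(ABCD)-2H(ABC)\bigr]+\bigl[H(AC)+H(BC)-H(C)\bigr]+\bigl[H(AB)+H(BC)-H(B)\bigr]=3H(ABCD)+v$$
by (1). For $F_2$, formula (2) gives in the same way $3H(ABCD)+w$. This explains the shape of the patterns.

**Sequences of a given type.** Fix $\varepsilon$ and $p$ as in Section 4 and let $k$ be such that $kp$ is integral (all multiples of one integer will do). For $\emptyset\ne S\subseteq\{A,B,C,D\}$ let $T_S$ be the set of $S$-tuples of sequences in $\{0,1\}^k$ whose joint type (empirical distribution over the $k$ positions) is the marginal $p_S$. Two facts are needed.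

First, $|T_S|=k!/\prod_x(kp_S(x))!$, and $\log n!=n\log n-n+O(\log(n+1))$ by Stirling, so $\log|T_S|=kH(p_S)+O(\log k)$.

Second, two tuples with the same joint type differ by a permutation of positions, so the symmetric group on $k$ positions acts transitively on each $T_S$. For $S'\subset S$ the projection $T_S\to T_{S'}$ commutes with this action. Hence it is onto and all its fibres have size $|T_S|/|T_{S'}|$.

For a coloured pattern $F$ let $N_F$ be the number of ways to assign to each $u\in V(F)$ a sequence in $T_{c(u)}$ so that each edge $uu'$ gets a pair in $T_{c(u)c(u')}$. The condition is imposed on pairs only, so the next statement needs proof.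

**Lemma 7.** Every quadruple counted by $N_{F_0}$ has joint type exactly $p$. Consequently $N_{F_0}=|T_{ABCD}|$.

*Proof.* Let $\tau$ be the joint type; its pair marginals are those of $p$. Since $p$ gives mass $0$ to $(A,C)=(1,0)$, $(A,D)=(1,0)$, $(C,B)=(1,0)$ and $(D,B)=(1,0)$, the law $\tau$ lives on $\{A\le C\le B,\ A\le D\le B\}=\{0000,1111,0110,0100,0111,0101\}$. We determine the masses one after another.

* The only one of these atoms with $C=0$, $D=1$ is $0101$, so $\tau(0101)=p_{CD}(0,1)=\varepsilon$.
* $\tau(0100)+\tau(0101)=p_{BC}(1,0)=\varepsilon$, so $\tau(0100)=0$.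
* $\tau(0111)+\tau(0101)=p_{AD}(0,1)=\varepsilon$, so $\tau(0111)=0$.
* $\tau(0000)=p_B(0)=m$ and $\tau(1111)=p_A(1)=m$.

The remaining mass $1-\varepsilon-2m=m$ sits on $0110$, so $\tau=p$. $\square$

By Lemma 7 all $4$-cliques in $F_1$ and $F_2$ receive tuples in $T_{ABCD}$, and constancy of fibres lets us count vertex by vertex:
$$N_{F_1}=\frac{|T_{ABCD}|^3}{|T_{ABC}|^2}\cdot\frac{|T_{AC}||T_{BC}|}{|T_C|}\cdot\frac{|T_{AB}||T_{BC}|}{|T_B|},\tag{9}$$
$$N_{F_2}=\frac{|T_{ABCD}|^3}{|T_{ABD}||T_{CD}|}\cdot\frac{|T_{AB}||T_{AD}||T_{BD}|}{|T_A||T_B|}\cdot|T_C|.\tag{10}$$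
In (9) choose $(a,b,c)$, then each $d_i$ in the fibre over it; choose $c'$, then $a',b'$; choose $b''$, then $a'',c''$. In (10) choose $(a,b,c_2,d)$, then $c_1$ over $(a,b,d)$ and $(a',b')$ over $(c_2,d)$; choose $(a'',b'')$, then $d''$ and $d'''$; choose $c'''$. Taking logarithms and using (1), (2), as $k\to\infty$,
$$\tfrac1k\log N_{F_0}\to H(ABCD),\qquad\tfrac1k\log\frac{N_{F_1}}{N_{F_0}^3}\to v,\qquad\tfrac1k\log\frac{N_{F_2}}{N_{F_0}^3}\to w.\tag{11}$$

## 6. Why the colours cannot simply be forgotten

The counts $N_F$ respect colours, but homomorphism densities do not. The direct attempt is to take $F_0,F_1,F_2$ as plain graphs and a four-part graph $G_k^0$ with classes $V_X=T_X\times[M/|T_X|]$, $M=|T_A||T_B||T_C||T_D|$, where $(x,i)\in V_X$ and $(y,j)\in V_Y$, $X\ne Y$, are adjacent iff $(x,y)\in T_{XY}$. (The graphs $F_1,F_2$ are also disconnected, but this is not the main trouble.)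

A homomorphism $K_4\to G_k^0$ uses all four classes, in one of $24$ ways, so $t(K_4;G_k^0)=24\cdot4^{-4}N_{F_0}\prod_X|T_X|^{-1}$ and $\frac1k\log t(K_4;G_k^0)\to-\theta$. A homomorphism of the plain graph $F_1$ may send both paths $a'c'b'$ and $a''b''c''$ into the classes $A,B,A$ in this order, keeping $a,b,c,d_1,d_2,d_3$ in their own classes. Then the classes $A,B,C,D$ receive $5,3,1,3$ vertices. These homomorphisms alone show that the lower limit of $\frac1k[\log t(F_1;G_k^0)-3\log t(K_4;G_k^0)]$ is at least
$$\bigl[3H(ABCD)-2H(ABC)+4H(AB)-2H(B)-5H(A)-3H(B)-H(C)-3H(D)\bigr]+3\theta,$$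
which equals $4H(AB)-2H(ABC)-2H(A)-2H(B)+2H(C)$. As $\varepsilon\to0$ we reach $C=B$, and this tends to $2H(AB)-2H(A)=2\log3-2\bigl(\frac13\log3+\frac23\log\frac32\bigr)=\frac43\log2>0$. So the quantity meant to be $v\le\varepsilon\log3$ stays above a positive constant. The points obtained do not approach $\ell_1=0$, and the slope test says nothing.

What is needed is a frame that forces every homomorphism to respect the colours up to a harmless symmetry. We attach to each pattern a rigid graph that recognizes the four colours.

## 7. A rigid frame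

**Odd-cycle Mycielskians.** For odd $\ell\ge5$ let $M_\ell$ have vertices $x_i,y_i$ ($i\in\mathbb Z_\ell$) and $z$, and edges $x_ix_{i+1}$, $y_ix_{i-1}$, $y_ix_{i+1}$, $y_iz$. This is the Mycielskian of $C_\ell$. It satisfies $\chi(M_\ell)=4$, and deleting any vertex lowers $\chi$ to at most $3$, as we now check.

*$M_\ell$ is not $3$-colourable.* Take a $3$-colouring with $z$ coloured $3$. All $y_i$ have colours in $\{1,2\}$. Recolour each $x_i$ of colour $3$ by the colour of $y_i$. If $x_i$ had colour $3$, its cycle neighbours $x_{i\pm1}$ did not, so they keep their colours; they are adjacent to $y_i$, so their colours differ from the new colour of $x_i$. We get a proper $2$-colouring of an odd cycle, a contradiction.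

*$M_\ell-u$ is $3$-colourable for each vertex $u$.*

* $u=z$: $3$-colour the cycle and give $y_i$ the colour of $x_i$.
* $u=x_j$: colour the remaining path of $x$'s by $1,2$, all $y_i$ by $3$, and $z$ by $1$.
* $u=y_j$: colour $x_j$ by $3$ and the remaining path of $x$'s by $1,2$; for $i\ne j$ give $y_i$ the colour of $x_i$, which is $1$ or $2$; colour $z$ by $3$.

Putting back one vertex with a fourth colour gives $\chi(M_\ell)=4$.

**The graph $Q$.** Let $Q$ be the join of $M_5,M_7,M_9,M_{11}$ (all edges between different $M_\ell$). It has $11+15+19+23=68$ vertices. Let $A,B,C,D$ be the vertices $z$ of $M_5,M_7,M_9,M_{11}$; they form a clique. Let $R=Q-\{A,B,C,D\}$. It has $64$ vertices and is connected, being a join. Let $N_R(X)$ be the set of neighbours of $X$ in $R$.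

**Lemma 8.**
(Q1) Every endomorphism of $Q$ is an automorphism.
(Q2) Every automorphism of $Q$ fixes each of $A,B,C,D$.
(Q3) For $X\in\{A,B,C,D\}$, the only vertex of $Q$ adjacent to all of $N_R(X)$ is $X$.

*Proof.* (Q1) Chromatic numbers add under joins, so $\chi(Q)=16$ and $\chi(Q-u)=15$ for every $u$: one deletion lowers $\chi$ by at most $1$. A homomorphism $Q\to Q-u$ would give $\chi(Q)\le15$. So endomorphisms are surjective, hence bijective. A bijective endomorphism maps the finite edge set injectively to itself, hence onto, so it is an automorphism.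

(Q2) In the complement of $M_\ell$, $z$ is adjacent to all $x_i$, and $x_i$ to $y_i$, so this complement is connected. Thus the components of the complement of $Q$ are the complements of the four $M_\ell$. They have different sizes, so automorphisms of $Q$ preserve each $M_\ell$. In $M_\ell$ the degrees of $z,x_i,y_i$ are $\ell\ge5$, $4$, $3$, so $z$ is fixed.

(Q3) Let $X=z$ in $M_\ell$. Then $N_R(X)$ consists of the $y_i$ of $M_\ell$ and all vertices of $R$ in the other $M_{\ell'}$. A vertex of $R$ in $M_{\ell'}$, $\ell'\ne\ell$, lies in $N_R(X)$ and is not adjacent to itself. The vertex $z$ of $M_{\ell'}$ is not adjacent to the $x_1$ of $M_{\ell'}$, which lies in $N_R(X)$. In $M_\ell$, an $x_i$ is adjacent to only two of the at least five $y$'s, and a $y_i$ to none. $\square$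

**Attaching the frame.** For a coloured pattern $F$ let $\hat F$ be the disjoint union of $R$ and $F$ together with the edges $ur$ for $u\in V(F)$, $r\in N_R(c(u))$. It is connected, since $R$ is connected and every $u$ has neighbours in $R$. Let $\hat c:\hat F\to Q$ be the identity on $R$ and $c$ on $F$. It is a homomorphism, because adjacent vertices of $F$ have different colours and $A,B,C,D$ form a clique. For example $\hat F_0=Q$. We have $|V(\hat F_1)|=|V(\hat F_2)|=64+12=76$. Put $\mathcal U^*=\{Q,\hat F_1,\hat F_2\}$; that $\hat F_1\not\cong\hat F_2$ will come out in Section 9.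

**Lemma 9.** For $i=0,1,2$: $\mathrm{Hom}(\hat F_i,Q)=\{\sigma\circ\hat c:\sigma\in\mathrm{Aut}(Q)\}$.

*Proof.* Every $\sigma\circ\hat c$ is a homomorphism. Conversely let $\psi\in\mathrm{Hom}(\hat F_i,Q)$. The pattern $F_i$ contains a $4$-clique with all four colours. Together with $R$ it induces a copy of $Q$, identified with $Q$ by $\hat c$. On this copy $\psi=\sigma\circ\hat c$ for some $\sigma\in\mathrm{Aut}(Q)$, by (Q1). Then $\sigma^{-1}\psi$ is the identity on $R$, so it sends each $u\in V(F_i)$ to a vertex adjacent to all of $N_R(c(u))$, that is, to $c(u)$ by (Q3). So $\sigma^{-1}\psi=\hat c$. $\square$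

## 8. Infinitely many inequalities on the cone

Let $y_0,y_1,y_2$ be the coordinates (logarithms of the densities of $Q,\hat F_1,\hat F_2$) and $\ell_i=y_i-3y_0$.

**Proposition 10.** On $\mathrm{trop}(\mathcal G_{\mathcal U^*})$ we have $y_0\le0$, $\ell_1\ge0$, and for every integer $s\ge1$
$$\ell_2+(2s+2)\ell_1-\tfrac1s\,y_0\ \ge\ 0.\tag{12}$$

*Proof.*

**Step 1: reduction to single graphs.** The vectors satisfying these homogeneous linear inequalities form a closed convex cone, so it suffices to treat the logarithms of points of the profile with positive coordinates. Such a point is a limit of density vectors that are eventually positive, and $\log$ is continuous. So let $G$ be a graph with all three densities positive and $y=(\log t(Q;G),\log t(\hat F_1;G),\log t(\hat F_2;G))$. Clearly $y_0\le0$.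

**Step 2: random homomorphisms.** We set up the gluing of Section 3 relative to the frame. Let $L=\log|V(G)|$, let $\Phi$ be a uniformly random homomorphism $Q\to G$, let $\rho=\Phi|_R$, and write $A,B,C,D$ also for the images $\Phi(A),\dots,\Phi(D)$. Let $h(\cdot)=H(\cdot|\rho)$, $h_0=h(ABCD)$, and let $v_\rho,w_\rho$ be $v,w$ with all terms conditioned on $\rho$. Then $H(\rho)+h_0=\log\hom(Q,G)=y_0+68L$.

For $\hat F_1$: sample $\rho$. Given $\rho$, sample the three parts of $F_1$ independently:

* $(a,b,c)$ from the law of $(A,B,C)$ given $\rho$, then $d_1,d_2,d_3$ conditionally independently from the law of $D$ given $(\rho,A,B,C)$;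
* $c'$ from the law of $C$ given $\rho$, then $a',b'$ conditionally independently from the laws of $A$ and of $B$ given $(\rho,C)$;
* $b''$ from the law of $B$ given $\rho$, then $a'',c''$ conditionally independently from the laws of $A$ and of $C$ given $(\rho,B)$.

Every edge of $\hat F_1$ lies in $R$ together with a set of vertices which, jointly with $\rho$, has the law of the corresponding restriction of $\Phi$. Hence the result is always a homomorphism, and its entropy is at most $\log\hom(\hat F_1,G)$:
$$\log\hom(\hat F_1,G)\ge H(\rho)+3h_0-2h(ABC)+[h(AC)+h(BC)-h(C)]+[h(AB)+h(BC)-h(B)]=H(\rho)+3h_0+v_\rho,$$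
by the conditional form of (1).

For $\hat F_2$: sample $\rho$. Given $\rho$, sample $(a,b,c_2,d)$ from the law of $(A,B,C,D)$; then, conditionally independently, $c_1$ given $(\rho,a,b,d)$ and $(a',b')$ given $(\rho,c_2,d)$. Independently given $\rho$, sample $(a'',b'')$, then conditionally independently $d''$ given $(\rho,a'')$ and $d'''$ given $(\rho,b'')$. Independently given $\rho$, sample $c'''$. All laws are those of the corresponding restrictions of $\Phi$. Again each edge is respected, and by (2)
$$\log\hom(\hat F_2,G)\ge H(\rho)+3h_0-h(ABD)-h(CD)+h(AB)+h(AD)-h(A)+h(BD)-h(B)+h(C)=H(\rho)+3h_0+w_\rho.$$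

**Step 3: normalization.** We pass from counts to densities. Since $H(\rho)\le64L$,
$$\ell_1\ge H(\rho)+3h_0+v_\rho-76L-3\bigl(H(\rho)+h_0-68L\bigr)=v_\rho+2(64L-H(\rho))\ge v_\rho\ge0,$$
and in the same way $\ell_2\ge w_\rho$. Next we bound the remaining term of Lemma 5. Since $h(BC)\ge h_0-2L$,
$$I(B;C|\rho)=h(B)+h(C)-h(BC)\le2L-(h_0-2L)=4L-h_0\le68L-H(\rho)-h_0=-y_0.$$

**Step 4: conclusion.** By Lemma 5 conditioned on $\rho$,
$$\ell_2\ge w_\rho\ge-\tfrac1sI(B;C|\rho)-(2s+2)v_\rho\ge\tfrac1sy_0-(2s+2)\ell_1.\qquad\square$$

If $\ell_1(y)=0$, then (12) reads $\ell_2\ge\frac1sy_0$ for all $s$. Letting $s\to\infty$,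
$$y\in\mathrm{trop}(\mathcal G_{\mathcal U^*}),\ \ell_1(y)=0\ \Longrightarrow\ \ell_2(y)\ge0.\tag{13}$$

## 9. Points of the cone with unbounded slope, and the proof of Theorem 2

**Proposition 11.** For $p$, $v$, $w$, $\theta$ as in Section 4, $(-\theta,\,-3\theta+v,\,-3\theta+w)\in\mathrm{trop}(\mathcal G_{\mathcal U^*})$.

*Proof.*

**Step 1: the graph $G_k$.** We complete the four-part graph of Section 6 by the frame. Let $k$ be such that $kp$ is integral and $M=|T_A||T_B||T_C||T_D|$. The vertex classes are $V_r=\{r\}\times[M]$ for $r\in R$ and $V_X=T_X\times[M/|T_X|]$ for $X\in\{A,B,C,D\}$: $68$ classes of size $M$. The edges are: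

* between $V_r$ and $V_{r'}$: all pairs if $rr'\in E(Q)$, none otherwise;
* between $V_X$ and $V_r$: all pairs if $Xr\in E(Q)$, none otherwise;
* for $X\ne Y$ in $\{A,B,C,D\}$: $(x,i)\sim(y,j)$ iff $(x,y)\in T_{XY}$.

Sending each class to its index is a homomorphism $\pi:G_k\to Q$.

**Step 2: counting.** This is where rigidity is used. Let $F=F_i$ and $f\in\mathrm{Hom}(\hat F,G_k)$. By Lemma 9, $\pi f=\sigma\hat c$ for some $\sigma\in\mathrm{Aut}(Q)$, and $\sigma$ is unique since $\hat c$ is onto. Fix $\sigma$. By (Q2) it fixes $A,B,C,D$, so it preserves $R$. Hence $f$ sends $r\in R$ into $V_{\sigma(r)}$ and $u\in V(F)$ into $V_{c(u)}$. Edges inside $R$, and edges $ur$ with $r\in N_R(c(u))$, impose no condition, because $\sigma$ maps edges of $Q$ to edges of $Q$ and fixes $c(u)$, so the classes involved are completely joined. Edges $uu'$ of $F$ impose exactly the condition in the definition of $N_F$. So there are $M^{64}N_F\prod_{u\in V(F)}M/|T_{c(u)}|$ such $f$. Summing over $\sigma$ and dividing by $(68M)^{|V(\hat F)|}$, where $|V(\hat F)|=64+|V(F)|$,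
$$t(\hat F;G_k)=|\mathrm{Aut}(Q)|\,68^{-|V(\hat F)|}\,N_F\prod_{u\in V(F)}|T_{c(u)}|^{-1}.\tag{14}$$
In particular all three densities are positive.

**Step 3: the limit.** For $F_0$, (14) and (11) give $\frac1k\log t(Q;G_k)\to H(ABCD)-H(A)-H(B)-H(C)-H(D)=-\theta$. Since $F_1$ and $F_2$ have exactly three vertices of each colour, the product in (14) for $F_1$ or $F_2$ is the cube of that for $F_0$. So by (11)
$$\tfrac1k\bigl[\log t(\hat F_1;G_k)-3\log t(Q;G_k)\bigr]\to v,\qquad\tfrac1k\bigl[\log t(\hat F_2;G_k)-3\log t(Q;G_k)\bigr]\to w.$$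
The vectors $\frac1k\log(\cdot)$ lie in the conical hull of the logarithms of the profile, so their limit lies in its closure, the tropicalization. $\square$

*Proof of Theorem 2.* Suppose $T=\mathrm{trop}(\mathcal G_{\mathcal U^*})$ is polyhedral. By Proposition 10 and (13) the hypotheses of Lemma 4 hold, so there is $\Lambda\ge0$ with $\ell_2+\Lambda\ell_1\ge0$ on $T$. At the points of Proposition 11 we have $\ell_1=v$ and $\ell_2=w$, and (7), (8) give
$$\ell_2+\Lambda\ell_1\le\varepsilon\bigl(3+\Lambda\log3-\log\tfrac1\varepsilon\bigr)<0$$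
for small rational $\varepsilon>0$, a contradiction. The three graphs are distinct: $Q$ has $68$ vertices and the others $76$, and $\hat F_1\not\cong\hat F_2$ because $\ell_1\ge0$ on $T$ while $\ell_2<0$ at some points of $T$. $\square$

## 10. Adding further graphs: Theorem 3(a)

Let $\mathcal U\supseteq\mathcal U^*$ be a finite set of connected graphs. Proposition 10 and (13), read in the $\mathcal U^*$-coordinates, hold on $\mathrm{trop}(\mathcal G_{\mathcal U})$, since the inequalities were proved for every graph in which the densities are positive. So it suffices to find, for each rational $\varepsilon\in(0,\frac14]$, a point of $\mathrm{trop}(\mathcal G_{\mathcal U})$ whose $\mathcal U^*$-coordinates are those of Proposition 11. The proof of Theorem 2 then applies word for word. The obstacle is that some graph in $\mathcal U$ may have density $0$ in $G_k$. We cure this by adding a small clique.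

**Step 1: the modified graph.** By Proposition 11's proof, $\frac1k\log t(F;G_k)$ converges for $F\in\mathcal U^*$, so there is $\kappa\ge1$ with $t(F;G_k)\ge e^{-\kappa k}$ for all $F\in\mathcal U^*$ and all large admissible $k$. Let $n=|V(G_k)|$. Choose $q\ge n$ so large that $t(F;K_q)\ge\frac12$ for all $F\in\mathcal U$; this is possible since $t(F;K_q)\to1$ as $q\to\infty$. Let $G_k'$ be the disjoint union of $K_q$ and the blow-up of $G_k$ in which each vertex is replaced by $b$ independent copies; the blow-up has the same densities as $G_k$. The clique occupies the fraction $\beta_k=q/(nb+q)$ of the vertices. We want $\beta_k\in[\frac12e^{-\kappa k},e^{-\kappa k}]$, that is, $nb\in[q(e^{\kappa k}-1),q(2e^{\kappa k}-1)]$. This interval has length $qe^{\kappa k}\ge n$ and positive left end, so it contains a positive multiple of $n$.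

**Step 2: densities.** A homomorphism from a connected graph $F$ lands in one of the two parts, so
$$t(F;G_k')=(1-\beta_k)^{|V(F)|}t(F;G_k)+\beta_k^{|V(F)|}t(F;K_q).$$
For $F\in\mathcal U^*$ the last term is at most $e^{-68\kappa k}$, while $t(F;G_k)\ge e^{-\kappa k}$; also $\beta_k\to0$. So $t(F;G_k')=(1+o(1))\,t(F;G_k)$. For every $F\in\mathcal U$ we have $t(F;G_k')\ge\frac12\beta_k^{|V(F)|}>0$, so
$$0\ge\tfrac1k\log t(F;G_k')\ge\tfrac1k\bigl(-\log2-|V(F)|(\kappa k+\log2)\bigr),$$
which is bounded below.

**Step 3: the limit.** Take a subsequence along which $\frac1k\log$ of the full density vector of $G_k'$ converges. Its limit lies in $\mathrm{trop}(\mathcal G_{\mathcal U})$, and by Step 2 its $\mathcal U^*$-coordinates are $(-\theta,-3\theta+v,-3\theta+w)$. $\square$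

## 11. The shape of the cone near $\ell_1=0$: Theorem 3(c)

That $\ell_1\ge0$ on $T$ is part of Proposition 10.

**Upper bound.** We optimize $s$ in (12). Let $y\in T$, $y_0=-1$, $\ell_1(y)\le\delta\le1$, and $s=\lceil\delta^{-1/2}\rceil$. Then $\frac1s\le\sqrt\delta$ and $2s+2\le2\delta^{-1/2}+4$, so
$$-\ell_2\le\tfrac1s+(2s+2)\delta\le\sqrt\delta+(2\delta^{-1/2}+4)\delta=3\sqrt\delta+4\delta\le7\sqrt\delta.$$

**Lower bound.** We rescale the points of Proposition 11 to $y_0=-1$. As $\varepsilon\to0$, each of $A,B,C,D$ has atom masses tending to $\frac13,\frac23$, and $H(ABCD)\to\log3$. So $\theta\to4\bigl(\frac13\log3+\frac23\log\frac32\bigr)-\log3\approx1.447$, and $1\le\theta\le2$ for small $\varepsilon$. For small $\delta$ take a rational $\varepsilon\in[\delta/3,\delta/2]$ and divide the point of Proposition 11 by $\theta$. Then $y_0=-1$. Since $v\ge0$ and $\theta\ge1$, we have $\ell_1=v/\theta\le\varepsilon\log3\le\delta$ by (7). By (8), $-w>0$ for small $\varepsilon$, and since $\theta\le2$,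
$$-\ell_2=\frac{-w}\theta\ge\tfrac\varepsilon2\bigl(\log\tfrac1\varepsilon-3\bigr)\ge\tfrac\delta6\bigl(\log\tfrac2\delta-3\bigr)\ge\tfrac1{12}\,\delta\log\tfrac1\delta.$$
The last inequality is equivalent to $\log\frac1\delta\ge6-2\log2$, which holds for $\delta$ small enough. Hence there is $\delta_0>0$ as claimed.

**Extreme rays.** The cone $T$ is closed, convex and contained in the orthant $\{y\le0\}$, so it is pointed and its base $\{y\in T:y_0+y_1+y_2=-1\}$ is compact and convex. By Minkowski's theorem the base is the convex hull of its extreme points, so $T$ is the convex hull of its extreme rays. If there were finitely many, $T$ would be finitely generated, hence polyhedral by Minkowski–Weyl, contradicting Theorem 2. $\square$
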